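# Generic character varieties that contain no open torus

Conventions for the whole lecture: $[a,b]=aba^{-1}b^{-1}$. A *torus* is a variety $(\mathbb C^\times)^d$, and an *open torus* in a variety is a nonempty Zariski open subvariety isomorphic to a torus. For a field $K\supset\mathbb C$ and a $\mathbb C$-variety $M$, $M(K)$ is the set of $K$-points, and $K^s$ is a separable closure of $K$.

## 1. The guess that genericity is enough

Fix $n\ge1$, $g\ge0$, $k\ge1$ and semisimple conjugacy classes $\mathbf C=(C_1,\dots,C_k)$ in $GL_n(\mathbb C)$. The multiplicities of the distinct eigenvalues of $C_i$ form a partition $\mu^i=(\mu^i_1,\mu^i_2,\dots)$ of $n$, and $\boldsymbol\mu=(\mu^1,\dots,\mu^k)$ is the *type* of $\mathbf C$. Representations of the fundamental group of a genus $g$ surface with $k$ punctures, with local monodromy around the $i$-th puncture in $C_i$, are parametrized by the character variety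
$$\mathcal M_{\boldsymbol\mu}=\mathcal M_{\boldsymbol\mu}(\mathbf C)=\Big\{(A_j,B_j,X_i)\in GL_n^{2g}\times C_1\times\cdots\times C_k:\ \prod_{j=1}^g[A_j,B_j]\prod_{i=1}^kX_i=I_n\Big\}/\!\!/\,PGL_n ,$$
where $PGL_n$ conjugates all entries simultaneously. It depends on $\mathbf C$, not only on $\boldsymbol\mu$.

**Definition (generic, very generic).** The tuple $\mathbf C$ is *generic* if $\prod_i\det C_i=1$ and, for every $1\le n'<n$ and every choice, for each $i$, of $n'$ eigenvalues of $C_i$ counted with multiplicity, the product of all $kn'$ chosen eigenvalues is different from $1$. It is *very generic* if moreover some $C_i$ has $n$ distinct eigenvalues.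

For example, let $n=2$, $k=1$. The class $\{-I_2\}$ is generic: its determinant is $1$ and the only product to test is $-1\ne1$. The class $\{I_2\}$ is not generic. The class of $\mathrm{diag}(\lambda,\lambda^{-1})$ with $\lambda\neq\pm1$ is very generic.

Put $d_{\boldsymbol\mu}=(2g-2+k)n^2-\sum_{i,j}(\mu^i_j)^2+2$. We may use two facts.

(i) If $\mathbf C$ is generic and $\mathcal M_{\boldsymbol\mu}(\mathbf C)\ne\emptyset$, then $\mathcal M_{\boldsymbol\mu}(\mathbf C)$ is a connected smooth affine variety of dimension $d_{\boldsymbol\mu}$.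

(ii) If $\mathbf C$ is very generic and $\mathcal M_{\boldsymbol\mu}(\mathbf C)\neq\emptyset$, then $\mathcal M_{\boldsymbol\mu}(\mathbf C)$ contains an open torus $(\mathbb C^\times)^{d_{\boldsymbol\mu}}$.

Tao Su, in "Cell decomposition and dual boundary complexes of character varieties", arXiv:2307.16657 (2023), asks whether "very generic" can be weakened to "generic" in (ii): *if $\mathbf C$ is only generic and $\mathcal M_{\boldsymbol\mu}\ne\emptyset$, does $\mathcal M_{\boldsymbol\mu}$ contain an open torus?* The natural first guess is yes. Let us test it.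

**Test 1: $n=1$.** All commutators are $1$, the $X_i$ are fixed numbers with product $1$, and $PGL_1$ is trivial. So $\mathcal M_{\boldsymbol\mu}=(\mathbb C^\times)^{2g}$, and $d_{\boldsymbol\mu}=2g-2+k-k+2=2g$. The guess holds.

**Test 2: $n=2$, $g=k=1$, $C_1\ni\mathrm{diag}(\lambda,\lambda^{-1})$, $\lambda\ne\pm1$.** For $A=\mathrm{diag}(t,1)$ and $B=\begin{pmatrix}p&q\\r&s\end{pmatrix}$ with $ps-qr=1$, one computes $\mathrm{tr}[A,B]=2+qr(2-t-t^{-1})$. For fixed $t\ne 1$ we can choose $q,r$ with trace $\lambda+\lambda^{-1}$. Then $[A,B]$ has determinant $1$ and distinct eigenvalues $\lambda^{\pm1}$, so $X=[A,B]^{-1}\in C_1$. The variety is nonempty of dimension $4-2+2=4$, and by (ii) it contains $(\mathbb C^\times)^4$.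

**Test 3: $g=1$, all $C_i=\{\lambda_iI_n\}$ scalar, $\mathbf C$ generic, any $n$.** Put $\eta=\prod_i\lambda_i^{-1}$. Genericity says $\eta^n=1$ and $\eta^{n'}\neq1$ for $1\le n'<n$, so $\eta$ is a primitive $n$-th root of unity, and
$$\mathcal M_{\boldsymbol\mu}=\{(A,B):[A,B]=\eta\}/\!\!/PGL_n .$$
We claim $\mathcal M_{\boldsymbol\mu}\cong(\mathbb C^\times)^2$. Let $AB=\eta BA$. If $v$ is an eigenvector of $A$ with eigenvalue $\lambda$, then $AB^iv=\eta^i\lambda B^iv$, so $v,Bv,\dots,B^{n-1}v$ are eigenvectors for distinct eigenvalues and form a basis. The pair is irreducible: any invariant subspace $W\neq0$ contains an eigenvector of $A$, and so, by the same argument, a basis. Since $\eta^n=1$, $A^n$ and $B^n$ commute with $A$ and $B$, so by Schur $A^n=f$ and $B^n=h$ are scalars. The eigenvalues $\eta^i\lambda$ are all the $n$-th roots of $f$. So we may start with an eigenvector $v$ for a prescribed root $\lambda$ of $f$, and in the basis $v,\dots,B^{n-1}v$ both matrices are explicit: $A$ is $\mathrm{diag}(\lambda,\eta\lambda,\dots)$ and $B$ shifts, with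 $B\cdot B^{n-1}v=hv$. Hence $(f,h)$ determines the pair up to conjugacy, and these formulas show that every $(f,h)\in(\mathbb C^\times)^2$ occurs. So $(A,B)\mapsto(A^n,B^n)$ induces a bijective morphism $\mathcal M_{\boldsymbol\mu}\to(\mathbb C^\times)^2$ of smooth irreducible varieties in characteristic $0$ (all orbits are closed, as shown in Section 3; smoothness and irreducibility are fact (i)). By Zariski's main theorem it is an isomorphism.

Test 3 is encouraging: the tuple is as far from very generic as possible, and $\mathcal M_{\boldsymbol\mu}$ *is* a torus. In genus $1$ the coordinates come from the fact that $A,B$ generate a very simple algebra. In genus $2$ the equation becomes $[A_1,B_1][A_2,B_2]=\eta$, and there the guess breaks.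

## 2. Two theorems that refute the guess

**Theorem 1.** Let $k=1$, $g\ge 2$, let $n$ be divisible by $p^2$ for some prime $p$, let $\eta$ be a primitive $n$-th root of unity and $C_1=\{\eta^{-1}I_n\}$, so $\boldsymbol\mu=((n))$. This tuple is generic, $\mathcal M_{\boldsymbol\mu}\ne\emptyset$, and $\mathcal M_{\boldsymbol\mu}$ contains no open torus.

The smallest instance is $g=2$, $k=1$, $n=4$, $C_1=\{-\sqrt{-1}\,I_4\}$, where $d_{\boldsymbol\mu}=3\cdot16-16+2=34$.

**Theorem 2.** Let $\mathbf C$ be generic of type $\boldsymbol\mu$, with $m=\gcd_{i,j}(\mu^i_j)$ divisible by the square of a prime. Suppose $g\ge2$, or $g=1$ and some $C_i$ is non-scalar. Then $\mathcal M_{\boldsymbol\mu}(\mathbf C)\neq\emptyset$, and for every $r\ge0$ the variety $\mathcal M_{\boldsymbol\mu}(\mathbf C)\times\mathbb A^r$ contains no open torus.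

The exclusion for $g=1$ is necessary, by Test 3. If $\mathbf C$ is very generic then some $\mu^i=(1,\dots,1)$ and $m=1$, so there is no conflict with (ii). No classification of the tuples admitting a torus is claimed; in particular $g=0$ and squarefree $m>1$ are not treated.

The plan is as follows. $\mathcal M_{\boldsymbol\mu}$ carries a Brauer class. On a torus, Brauer classes are explicit, and this forces each specialization of the class that is a division algebra of degree $m$ to contain $a,b$ with $[b,a]$ a primitive $m$-th root of unity. The defining equation, however, only asks that a primitive root be a product of *several* commutators. So we look for a division algebra in which two commutators suffice and one does not.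

## 3. The algebra carried by the character variety

**Recollections.** A *central simple* $K$-algebra of degree $n$ is a finite-dimensional $K$-algebra $A$ with $A\otimes_KK^s\cong\mathrm{Mat}_n(K^s)$. It is $\mathrm{Mat}_r(D)$ for a division algebra $D$ with center $K$, and $\deg D$ is its *index*. Classes up to $\mathrm{Mat}_r(D)\sim D$ form the group $\mathrm{Br}\,K$ under $\otimes$, and the class of a degree $n$ algebra is killed by $n$. An *Azumaya algebra* of degree $n$ on a variety is a sheaf of algebras that is étale-locally $\mathrm{Mat}_n$. Such algebras define classes in $\mathrm{Br}\,M$, which can be evaluated at any $P\in M(K)$. If $M$ is regular and integral, $\mathrm{Br}\,M\to\mathrm{Br}\,\mathbb C(M)$ is injective.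

**Step 1: a torsor.** The purpose is to put an Azumaya algebra on the quotient. Let $\mathbf C$ be generic, let $\mathcal R$ be the reduced affine variety of solutions $(A_j,B_j,X_i)$, assume $\mathcal R\neq\emptyset$, and let $\pi:\mathcal R\to M=\mathcal M_{\boldsymbol\mu}(\mathbf C)=\mathcal R/\!\!/PGL_n$. (If the scheme of solutions has a nilradical $\mathcal N$, then because $PGL_n$ is reductive, passing to $\mathcal R$ divides the ring of invariants by the nilpotent ideal $\mathcal N^{PGL_n}$, which is $0$ since the ring of invariants is reduced by (i). So the quotient is the same.)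

Every point of $\mathcal R$ is an irreducible tuple. Indeed, on an invariant subspace of dimension $0<n'<n$, each $X_i$ restricts to an operator whose eigenvalues are $n'$ eigenvalues of $C_i$. Commutators have determinant $1$, so taking determinants in the equation gives total product $1$, contradicting genericity. By Schur, only scalars commute with the tuple, so stabilizers in $PGL_n$ are trivial. All orbits therefore have the same dimension. Since the boundary of an orbit consists of orbits of smaller dimension, all orbits are closed. By Luna's étale slice theorem $\pi$ is an étale-locally trivial $PGL_n$-torsor. By (i), $M$ is smooth and irreducible.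

Twisting $\mathrm{Mat}_n$ by this torsor gives an Azumaya algebra $\mathcal A$ of degree $n$ on $M$: its sections are the $PGL_n$-equivariant maps $\mathcal R\to\mathrm{Mat}_n$. The coordinate maps $A_j,B_j,X_i$ are equivariant, so they are sections of $\mathcal A$ satisfying the defining equation. Put $\alpha=[\mathcal A]\in\mathrm{Br}\,M$. Then $n\alpha=0$ (check over $\mathbb C(M)$).

*Example.* In Test 3, at a point with coordinates $(f,h)$, the algebra $\mathcal A_P$ has degree $n$ and contains $A,B$ with $A^n=f$, $B^n=h$, $AB=\eta BA$. These relations define a central simple algebra of dimension $n^2$ (a symbol algebra, see Section 4), so $\mathcal A_P$ is that algebra.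

**Lemma 3 (points from algebras).** Let $A$ be a central simple $K$-algebra of degree $n$, $K\supset\mathbb C$, and let $a_j,b_j,x_i\in A^\times$ satisfy $\prod[a_j,b_j]\prod x_i=1$, with $x_i$ in $C_i$ after splitting $A$ over $K^s$. Then $\mathcal R\ne\emptyset$ and there is $P\in M(K)$ with $\mathcal A_P\cong A$.

*Proof.* Choose a $K$-embedding $\iota:A\to\mathrm{Mat}_n(K^s)$ that splits $A$, and put $s=(\iota(a_j),\iota(b_j),\iota(x_i))\in\mathcal R(K^s)$. So $\mathcal R\ne\emptyset$. For $\gamma\in\mathrm{Gal}(K^s/K)$, both $\iota$ and $\gamma\circ\iota$ extend to isomorphisms $A\otimes K^s\cong\mathrm{Mat}_n(K^s)$, so by Skolem–Noether $\gamma\circ\iota=\mathrm{Ad}(c_\gamma)\circ\iota$ for some $c_\gamma\in GL_n(K^s)$. Hence $\gamma s=c_\gamma\cdot s$, so $P=\pi(s)$ is fixed by Galois, i.e. $P\in M(K)$.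

An element of $\mathcal A_P$ is a $K$-rational equivariant map $F$ from the fiber $\mathcal R_P$ to $\mathrm{Mat}_n$. It is determined by $z=F(s)$, and rationality says $\gamma(z)=F(\gamma s)=F(c_\gamma\cdot s)=c_\gamma zc_\gamma^{-1}$. So evaluation at $s$ identifies $\mathcal A_P$ with $\{z:\gamma(z)=c_\gamma zc_\gamma^{-1}\ \forall\gamma\}$. This contains $\iota(A)$, and both have $K$-dimension $n^2$, so they are equal. $\square$

**Lemma 4 (index).** For every field-valued point $P$ of $M$, the index of $\mathcal A_P$ divides $m=\gcd(\mu^i_j)$.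

*Proof.* Let $\lambda$ be an eigenvalue of $C_i$ of multiplicity $\mu^i_j$. The projector $e$ onto the $\lambda$-eigenspace of $X_i$ is a polynomial in $X_i$ with coefficients in $\mathbb C$, so $e\in\mathcal A_P$. The algebra $e\mathcal A_Pe$ is Brauer equivalent to $\mathcal A_P$ and has degree equal to the rank $\mu^i_j$ of $e$. So the index divides every $\mu^i_j$. $\square$

The next lemma lets us move a point into a given open set without changing its Brauer class; the price is a power series variable.

**Lemma 5 (arcs).** (a) Let $V=M\times\mathbb A^r$, with $\alpha$ pulled back to $V$, let $U\subset V$ be nonempty open and $P\in V(K)$, $K\supset\mathbb C$. Then there is $P'\in U(K((s)))$ with $\alpha_{P'}=\alpha_P\otimes_KK((s))$ in $\mathrm{Br}\,K((s))$. (b) $\mathrm{Br}\,K\to\mathrm{Br}\,K((s))$ is injective; if $D$ is a division algebra, finite-dimensional over its center $K$, then $D\otimes_KK((s))=D((s))$ ($s$ central) is a division algebra.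

*Proof.* (a) $V_K$ is smooth and integral and $P$ is a rational point of it, so $\widehat{\mathcal O}_{V_K,P}\cong K[[z_1,\dots,z_d]]$, and $\mathcal O(V_K)$ embeds in this ring. As $V$ is affine, there is $0\ne f\in\mathcal O(V)$ vanishing on $V\setminus U$. Let $f_h$ be the lowest homogeneous part of $f$ in $K[[z]]$. As $K$ is infinite, there is $c\in K^d$ with $f_h(c)\ne0$. The substitution $z_i=c_is$ gives a $K$-morphism $\mathrm{Spec}\,K[[s]]\to V_K$ with closed point $P$, along which $f=f_h(c)s^{\deg f_h}+\cdots\ne0$. So its generic point $P'$ lies in $U$. Since $K[[s]]$ is complete local, reduction $\mathrm{Br}\,K[[s]]\to\mathrm{Br}\,K$ is an isomorphism, with inverse induced by $K\subset K[[s]]$. So the pullback of $\alpha$ to $K[[s]]$ is the constant class $\alpha_P$; restrict it to $K((s))$.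

(b) As $D$ is finite-dimensional, $D\otimes K((s))=D((s))$. The lowest coefficients of two nonzero series multiply to a nonzero element, so there are no zero divisors. In particular a nontrivial class stays nontrivial. $\square$

## 4. Symbol algebras and Brauer classes on a torus

**Definition (symbol algebra).** For a field $L\supset\mathbb C$, $f,h\in L^\times$ and a primitive $n$-th root of unity $\omega$, $(f,h)_{n,\omega}$ is the $L$-algebra with generators $\mathbf i,\mathbf j$ and relations $\mathbf i^n=f$, $\mathbf j^n=h$, $\mathbf j\mathbf i=\omega\mathbf i\mathbf j$. The same notation is used for its class in $\mathrm{Br}\,L$.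

It is central simple of degree $n$ with basis $\mathbf i^a\mathbf j^b$, $0\le a,b<n$. For $n=2$, $\omega=-1$ these are the quaternion algebras. It is standard that the class is bimultiplicative in $(f,h)$ and that $(f,-f)_{n,\omega}=0$. It vanishes if $f$ or $h$ is an $n$-th power, in particular if one of them is in $\mathbb C^\times$. Hence $(f,f)=(f,-f)+(f,-1)=0$: the symbol is alternating.

**Lemma 6.** (a) If $\ell\mid n$, then $\ell\,(f,h)_{n,\omega}=(f,h)_{n/\ell,\,\omega^\ell}$. (b) If $c'c''\equiv1\bmod n$, then $c'(f,h)_{n,\omega}=(f,h)_{n,\omega^{c''}}$.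

*Proof.* (a) Put $n'=n/\ell$ and $A=(f,h^\ell)_{n,\omega}$, whose class is the left side. Let $t=\mathbf j^{n'}$, so $t^\ell=\mathbf j^n=h^\ell$, and let $e=\frac1\ell\sum_{s<\ell}(t/h)^s$. This is a nonzero idempotent with $te=he$, and it commutes with $\mathbf j$. Since $t\mathbf i=\omega^{n'}\mathbf it$, the conjugate $\mathbf i^{-a}e\,\mathbf i^a$ is the projector onto $t=\omega^{-n'a}h$. It is orthogonal to $e$ unless $\ell\mid a$, and equals $e$ if $\ell\mid a$. So $e\,\mathbf i^a\mathbf j^be\ne0$ only if $\ell\mid a$. Because $e\mathbf j^{n'}=he$, the algebra $eAe$ is spanned by the $e\,\mathbf i^{\ell a'}\mathbf j^b$ with $0\le a',b<n'$. It is generated by $e\mathbf i^\ell$ and $e\mathbf j$, which satisfy $(e\mathbf i^\ell)^{n'}=ef$, $(e\mathbf j)^{n'}=eh$ and $(e\mathbf j)(e\mathbf i^\ell)=\omega^\ell(e\mathbf i^\ell)(e\mathbf j)$. So there is a surjection $(f,h)_{n',\omega^\ell}\to eAe\neq0$. Its source is simple, so it is an isomorphism. Finally $eAe$ is Brauer equivalent to $A$.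

(b) In $(f,h^{c'})_{n,\omega}$ replace $\mathbf j$ by $\mathbf j^{c''}$, whose $n$-th power is $h^{c'c''}$ and which satisfies $\mathbf j^{c''}\mathbf i=\omega^{c''}\mathbf i\mathbf j^{c''}$. This gives a homomorphism from the simple algebra $(f,h^{c'c''})_{n,\omega^{c''}}$ to an algebra of the same dimension, so it is an isomorphism. And $h^{c'c''}$ is $h$ times an $n$-th power. $\square$

**Lemma 7.** Let $L=\mathbb C((z_1))\cdots((z_d))$, $2q\le d$, and let $\omega_l$ be a primitive $n_l$-th root of unity ($1\le l\le q$). Then $\bigotimes_l(z_{2l-1},z_{2l})_{n_l,\omega_l}$ is a division algebra over $L$, of degree $\prod n_l$.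

*Proof.* $L$ has a valuation $v$ with value group $\mathbb Z^d$ (ordered lexicographically) and residue field $\mathbb C$. The monomials $\prod\mathbf i_l^{a_l}\mathbf j_l^{b_l}$, $0\le a_l,b_l<n_l$, form an $L$-basis. Give $\mathbf i_l,\mathbf j_l$ the values $v(z_{2l-1})/n_l$ and $v(z_{2l})/n_l$. Distinct basis monomials have values distinct modulo $\mathbb Z^d$, so in a nonzero element $\sum c_\nu\nu$ (with $c_\nu\in L$, $\nu$ running over basis monomials) the nonzero terms have pairwise distinct values, and exactly one term has minimal value. A product of two basis monomials is a nonzero constant times a monomial in the $z$'s times a basis monomial, and values add. So in a product of two nonzero elements, the product of the two minimal terms has strictly smaller value than all other products of terms and cannot be cancelled. Hence there are no zero divisors, and a finite-dimensional algebra without zero divisors is a division algebra. $\square$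

**Lemma 8 (Brauer classes on a torus).** Let $T$ be a torus with coordinates $z_1,\dots,z_d$, and let $\omega$ be a primitive $n$-th root of unity. Every $\beta\in\mathrm{Br}(T)[n]$ can be written, after a monomial change of coordinates, as $\beta=\sum_l(z_{2l-1},z_{2l})_{n_l,\omega_l}$ with $1<n_l\mid n$ and $\omega_l$ a primitive $n_l$-th root of unity.

For instance, for $d=1$ there is no nonzero class, and for $d=2$ the group is cyclic of order $n$, generated by $(z_1,z_2)_{n,\omega}$.

*Proof.* The symbol algebras in the $z_i$ are Azumaya over $T$. Since $T$ is regular, $\mathrm{Br}\,T\subset\mathrm{Br}\,\mathbb C(T)$, so identities may be checked over $\mathbb C(T)$.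

*Normal form.* Let $\beta=\sum_{i<j}c_{ij}(z_i,z_j)_{n,\omega}$ with $c_{ij}\in\mathbb Z$. As the symbol is bimultiplicative and alternating, $\beta$ is the image of $\sum c_{ij}\,e_i\wedge e_j\in\Lambda^2\mathbb Z^d$, where $\mathbb Z^d$ is the lattice of monomials. By the normal form of alternating integral matrices under $GL_d(\mathbb Z)$, in a suitable basis of $\mathbb Z^d$, that is, after a monomial change of coordinates, $\beta=\sum_lc_l(z_{2l-1},z_{2l})_{n,\omega}$. With $\ell_l=\gcd(c_l,n)$, $n_l=n/\ell_l$, $c_l=\ell_lc'_l$, Lemma 6(a) followed by Lemma 6(b) (applied to $n_l$, to which $c'_l$ is coprime) gives the asserted form, after dropping the $l$ with $n_l=1$.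

*Injectivity.* If not all $c_{ij}$ are divisible by $n$, then not all $c_l$ are (the element of $\Lambda^2\mathbb Z^d$ is not in $n\Lambda^2\mathbb Z^d$, in any basis). So some $n_l>1$, and $\beta\ne0$ by Lemma 7. Hence $(c_{ij})\mapsto\beta$ is an injection $(\mathbb Z/n)^{d(d-1)/2}\to\mathrm{Br}(T)[n]$.

*Counting.* Since $\mathrm{Pic}\,T=0$, the Kummer sequence gives $\mathrm{Br}(T)[n]\subset H^2(T,\mathbb G_m)[n]\cong H^2_{\text{ét}}(T,\mu_n)\cong H^2((\mathbb C^\times)^d,\mathbb Z/n)$, with $\mu_n$ the sheaf of $n$-th roots of unity. The last group has order $n^{d(d-1)/2}$. So the injection is bijective, and every class has the normal form. $\square$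

## 5. An open torus forces a commutator equal to a primitive $m$-th root of unity

**Proposition 9.** Let $\mathbf C$ be generic with $M=\mathcal M_{\boldsymbol\mu}(\mathbf C)\neq\emptyset$, $m=\gcd(\mu^i_j)$, $N=n/m$. Assume there are a field $K_2\supset\mathbb C$ and $P_2\in M(K_2)$ with $[\mathcal A_{P_2}]$ of order $m$. Suppose $V=M\times\mathbb A^r$ contains an open torus $T$. Then for every field $K\supset\mathbb C$ and every $P\in M(K)$ with $\mathcal A_P\cong\mathrm{Mat}_N(D)$, $D$ a division algebra of degree $m$, there are $a,b\in D^\times$ with $[b,a]=\varepsilon$, where $\varepsilon\in\mathbb C$ is a primitive $m$-th root of unity.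

*Proof.* **Step 1: the shape of $\alpha|_T$.** Since $n\alpha=0$, Lemma 8 gives, in suitable coordinates, $\alpha|_T=\sum_l(z_{2l-1},z_{2l})_{n_l,\omega_l}$. Evaluate at the tautological point of $T$ over $\mathbb C((z_1))\cdots((z_d))$. By Lemma 7 the index there is $\prod n_l$. The point maps to a point of $M$, so $\prod n_l\mid m$ by Lemma 4. On the other hand $\mathrm{lcm}(n_l)$ kills $\alpha|_T$. Apply Lemma 5 to $(P_2,0)\in V(K_2)$ and $U=T$: some evaluation of $\alpha|_T$ equals $\alpha_{P_2}\otimes K_2((s))$, which has order $m$ by Lemma 5(b). So $m\mid\mathrm{lcm}(n_l)$. Altogether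
$$m\mid\mathrm{lcm}(n_l)\mid\prod n_l\mid m ,$$
so $\prod n_l=m$ and the $n_l$ are pairwise coprime.

**Step 2: specialize to $D$.** Apply Lemma 5 to $(P,0)$. There is $P'\in T(K((s)))$ with $\alpha_{P'}=[D\otimes_KK((s))]$. Let $f_l=z_{2l-1}(P')$, $h_l=z_{2l}(P')$. The algebra $\bigotimes_l(f_l,h_l)_{n_l,\omega_l}$ has degree $m$ and the class of $D((s))$, which is a division algebra of degree $m$. So the two are isomorphic. In the tensor product, $I=\bigotimes\mathbf i_l$ and $J=\bigotimes\mathbf j_l$ are invertible and $JI=\varepsilon IJ$ with $\varepsilon=\prod\omega_l$. As the $n_l$ are coprime, $\varepsilon$ has order $\prod n_l=m$.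

**Step 3: descend from $D((s))$ to $D$.** Regard $I,J$ as elements of $D((s))$ with lowest coefficients $a,b\in D^\times$. The lowest coefficient of $JI=\varepsilon IJ$ is $ba=\varepsilon ab$. $\square$

Now take $g=2$, $k=1$, $C_1=\{\eta^{-1}I_n\}$, so that $m=n$. By Lemma 3, any division algebra $D$ of degree $n$ in which $\eta$ is a product of two commutators appears as some $\mathcal A_P$. So we want $D$ of degree $m$ such that

* (A) a primitive $m$-th root of unity $\eta$ is a product of two commutators in $D^\times$;
* (B) no primitive $m$-th root of unity is a single commutator in $D^\times$.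

## 6. Why tensor products of symbols in independent variables fail

The first division algebras to try are those of Lemma 7, for example $(z_1,z_2)_{2,-1}\otimes(z_3,z_4)_{2,-1}$ with $m=4$. Condition (B) is easy to arrange for them, but then (A) is lost.

Let $D=\bigotimes_l(z_{2l-1},z_{2l})_{n_l,\omega_l}$ over $L$ as in Lemma 7, with $m=\prod n_l$. Let $\Gamma\subset D^\times$ be the group of all $c\,z^{a}\prod\mathbf i_l^{a_l}\mathbf j_l^{b_l}$ with $c\in\mathbb C^\times$ and integer exponents. The proof of Lemma 7, taking also the leading monomial of the coefficient in $L$, gives a homomorphism $D^\times\to\Gamma$ sending an element to its leading term, and it is the identity on $\Gamma$. Commutators in $\Gamma$ are products of powers of the $\omega_l$, hence $\mathrm{lcm}(n_l)$-th roots of unity. So if a constant $\varepsilon\in\mathbb C^\times$ is a product of commutators in $D^\times$, with any number of factors, then $\varepsilon^{\mathrm{lcm}(n_l)}=1$.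

If $\mathrm{lcm}(n_l)<m$, no primitive $m$-th root of unity is a product of commutators, and (A) fails. If $\mathrm{lcm}(n_l)=m$, the $n_l$ are coprime, and $I=\bigotimes\mathbf i_l$, $J=\bigotimes\mathbf j_l$ give $[J,I]=\prod\omega_l$ of order $m$, so (B) fails.

In these algebras the leading coefficients are constants, which commute with everything. We need leading coefficients in a field $E$ on which the monomials act nontrivially. Then commutators such as $yey^{-1}e^{-1}=\tau(e)/e$ become available.

## 7. Hilbert 90 makes $\eta$ a product of two commutators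

**Proposition 10.** Let $p^2\mid m$, $p$ prime, and let $\eta\in\mathbb C$ with $\eta^m=1$. There are a field $K\supset\mathbb C$, a central division $K$-algebra $D$ of degree $m$ and $x,y,v_1,v_2\in D^\times$ such that

1. $[y,v_2]\,[v_1,x]=\eta$;
2. no $a,b\in D^\times$ have $[b,a]$ equal to a primitive $m$-th root of unity in $\mathbb C$;
3. $y^{-1}$ is not conjugate in $D^\times$ to $cx$ for any $c\in\mathbb C^\times$.

Part 3 is needed only for Theorem 2 with $g=1$. The proof fills this section and the next.

**Twisted Laurent series.** If $F$ is a division ring and $\rho$ an automorphism, $F((x;\rho))$ is the ring of series $\sum_{i\ge i_0}f_ix^i$ with $xf=\rho(f)x$. It is a division ring: a nonzero series is its lowest term times $1+(\text{higher terms})$. *Example:* $F=\mathbb C(v)$, $\rho(v)=-v$. Then $xv=-vx$, and $F((x;\rho))$ is the quaternion algebra $(v^2,x^2)_{2,-1}$ over $\mathbb C(v^2)((x^2))$.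

Recall Hilbert 90: if $F/F^\rho$ is cyclic with group $\langle\rho\rangle$ and $z\in F^\times$ has norm $1$, then $z=\rho(v)/v$ for some $v\in F^\times$. Applied to $z^{-1}$ it also gives $z=v/\rho(v)$.

Suppose $x,y$ act by conjugation on a field $E$ as commuting automorphisms $\sigma,\tau$. Then $[y,v_2]=\tau(v_2)/v_2$ and $[v_1,x]=v_1/\sigma(v_1)$ for $v_1,v_2\in E^\times$. So for part 1 it is enough to have $w\in E$ such that $w$ has $\sigma$-norm $1$ and $\eta w^{-1}$ has $\tau$-norm $1$. We now make the most general field with such a $w$, and add an element $u$ for use in Section 8.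

**Step 1: the field $E$.** Let $q_1=p$, $q_2=m/p$; then $p\mid q_1$ and $p\mid q_2$, and this is where $p^2\mid m$ enters. Let $G=\langle\sigma\rangle\times\langle\tau\rangle\cong\mathbb Z/q_1\times\mathbb Z/q_2$, a group of order $m$. As $q_1\mid q_2$, every element of $G$ has order dividing $m/p$. Let $S$ be the commutative ring generated over $\mathbb C$ by invertible elements $w_{ij}$ ($i\in\mathbb Z/q_1$, $j\in\mathbb Z/q_2$) and $u_\gamma$ ($\gamma\in G$), with relations
$$\prod_iw_{ij}=1\ (\forall j),\qquad\prod_jw_{ij}=\eta^{q_2}\ (\forall i),\qquad\prod_{\gamma}u_\gamma=1. \tag{1}$$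

We check that $S$ is a Laurent polynomial ring. The first relations eliminate $w_{q_1-1,j}$ for all $j$, and the second, for $i<q_1-1$, eliminate $w_{i,q_2-1}$. The remaining relation is $\prod_jw_{q_1-1,j}=\eta^{q_2}$. Its left side is $\prod_{i<q_1-1}\prod_jw_{ij}^{-1}=\eta^{-q_2(q_1-1)}=\eta^{q_2}\eta^{-m}=\eta^{q_2}$, so it holds automatically. Finally one $u_\gamma$ is eliminated. So $S$ is a Laurent polynomial ring in $(q_1-1)(q_2-1)+(m-1)$ variables. In particular it is a UFD, and
$$S^\times=\mathbb C^\times\times\Lambda_w\times\Lambda_u .$$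
Here $\Lambda_u\cong\mathbb Z[G]/\mathbb Z\sum_\gamma\gamma$ is the group of monomials in the $u_\gamma$, $\Lambda_w$ is the group of monomials in the remaining free $w_{ij}$, and every $w_{ij}$ is a constant times an element of $\Lambda_w$.

$G$ acts on $S$ by $\sigma w_{ij}=w_{i+1,j}$, $\tau w_{ij}=w_{i,j+1}$, $\gamma u_\delta=u_{\gamma\delta}$, since the relations (1) are preserved. The action is faithful because the $u_\gamma$ are distinct. Put $E=\mathrm{Frac}\,S$, $\kappa=E^G$ and $u=u_1$. Then $N_G(u)=\prod_\gamma u_\gamma=1$.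

Let $w=w_{00}$. By (1), $N_\sigma(w)=\prod_iw_{i0}=1$ and $N_\tau(\eta w^{-1})=\eta^{q_2}\prod_jw_{0j}^{-1}=1$. Hilbert 90 for $E/E^\sigma$ and $E/E^\tau$ gives $v_1,v_2\in E^\times$ with $w=v_1/\sigma(v_1)$ and $\eta w^{-1}=\tau(v_2)/v_2$. Hence
$$\frac{\tau(v_2)}{v_2}\cdot\frac{v_1}{\sigma(v_1)}=\eta. \tag{2}$$

**The untwisted algebra is not enough.** The simplest algebra with these actions is $E((x;\sigma))((y;\tau))$ with $xy=yx$. It satisfies part 1 by (2). But in it
$$[v_1y,\,v_2x]=\frac{v_1\,\tau(v_2)\,yx}{v_2\,\sigma(v_1)\,xy}=\frac{\tau(v_2)}{v_2}\cdot\frac{v_1}{\sigma(v_1)}=\eta$$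
(the fraction notation means: $v_1y\,v_2x=v_1\tau(v_2)yx$ and $v_2x\,v_1y=v_2\sigma(v_1)xy$, and $yx=xy$). So when $\eta$ is primitive the two commutators collapse into one, and part 2 fails. The repair is to impose $yx=uxy$ instead. Then the same computation gives $u\eta$, which is not constant. We must show that no other pair $a,b$ can absorb the factor $u$. This is the job of a homomorphism that sees $u$ but does not see constants or the quotients $\gamma(e)/e$.

## 8. A twist that one commutator cannot undo

**Step 2: a $G$-invariant homomorphism $\theta:E^\times\to\mathbb Z/p$ with $\theta(u)=1$ and $\theta(\mathbb C^\times)=0$.** Let $\deg:S^\times\to\mathbb Z/p$ be trivial on $\mathbb C^\times\times\Lambda_w$, and $\deg\prod u_\gamma^{n_\gamma}=\sum n_\gamma$. It is well defined because $\prod_\gamma u_\gamma$ would have degree $m\equiv0\bmod p$. It is $G$-invariant, since $G$ permutes the $u_\gamma$ and maps $\Lambda_w$ into $\mathbb C^\times\times\Lambda_w$. We extend $\deg$ to $E^\times$ by factoring into primes, and invariance rests on a claim.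

*Claim. If $0\ne Q\in S$, $\rho\in G$, $r\in S^\times$ and $\rho(Q)=rQ$, then $\deg r=0$.* Let $l$ be the order of $\rho$. Iterating, $Q=\rho^l(Q)=\prod_{i<l}\rho^i(r)\cdot Q$, so $\prod_{i<l}\rho^i(r)=1$. Let $\prod u_\gamma^{n_\gamma}$ be the $\Lambda_u$-part of $r$. In $\prod_{i<l}\rho^i\big(\prod u_\gamma^{n_\gamma}\big)$ the exponent of $u_\delta$ is the sum of the $n_\gamma$ over the coset $\langle\rho\rangle\delta$. Since the product is trivial in $\mathbb Z[G]/\mathbb Z\sum\gamma$, these sums all equal one constant $c$. There are $m/l$ cosets, so $\sum n_\gamma=(m/l)c$. Because $l\mid m/p$, we have $p\mid m/l$, and $\deg r=0$.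

*Construction.* $G$ permutes the primes of $S$ up to associates. For each $G$-orbit $O$ choose a prime $Q_O$ representing a member of $O$, and a set $\mathcal S_O$ of representatives of the cosets $gH_O$, where $H_O\subset G$ is the stabilizer of the class of $Q_O$. The elements $gQ_O$ ($g\in\mathcal S_O$, all $O$) represent each prime exactly once, so each $e\in E^\times$ is uniquely $r\prod(gQ_O)^{n_{O,g}}$ with $r\in S^\times$. Put $\theta(e)=\deg r$. This is a homomorphism extending $\deg$; so $\theta(u)=1$, $\theta(\mathbb C^\times)=0$, and $\theta$ is $G$-invariant on $S^\times$.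

*Invariance.* It remains to check $\theta(\gamma(gQ_O))=\theta(gQ_O)=0$ for $\gamma\in G$. Write $\gamma g=g'h$ with $g'\in\mathcal S_O$, $h\in H_O$, and $hQ_O=r_hQ_O$ with $r_h\in S^\times$. Then $\gamma(gQ_O)=g'(r_h)\cdot g'Q_O$, so $\theta(\gamma(gQ_O))=\deg g'(r_h)=\deg r_h=0$ by the claim.

**Step 3: the algebra $D$.** We build the twisted Laurent series and identify the center. The extension $E^\sigma/\kappa$ is cyclic of degree $q_2$ with group generated by $\tau$, and $N_\sigma(u)\in E^\sigma$ has norm $N_\tau(N_\sigma(u))=N_G(u)=1$. The same holds for $N_\tau(u)\in E^\tau$ and $\sigma$. So Hilbert 90 gives $\beta_1\in(E^\sigma)^\times$, $\beta_2\in(E^\tau)^\times$ with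
$$\tau(\beta_1)/\beta_1=N_\sigma(u),\qquad\sigma(\beta_2)/\beta_2=N_\tau(u)^{-1}. \tag{3}$$

Let $D_x=E((x;\sigma))$, so $xe=\sigma(e)x$. Let $\tilde\tau$ be the automorphism of $D_x$ with $\tilde\tau|_E=\tau$ and $\tilde\tau(x)=ux$. It respects the relation because $ux\,\tau(e)=u\,\sigma\tau(e)\,x=\tau\sigma(e)\,ux$, and it is bijective because it maps $Ex^i$ bijectively to $Ex^i$. Let $D=D_x((y;\tilde\tau))$, so $yf=\tilde\tau(f)y$. Then $D$ is a division ring, and $yx=uxy$.

Put $\mathfrak x=\beta_1^{-1}x^{q_1}$ and $\mathfrak y=\beta_2^{-1}y^{q_2}$. Both are central: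

* $\mathfrak x$ commutes with $E$ as $\sigma^{q_1}=1$, and with $x$ as $\sigma\beta_1=\beta_1$. Since $(ux)^{q_1}=N_\sigma(u)x^{q_1}$, we get $y\mathfrak x=\tau(\beta_1)^{-1}(ux)^{q_1}y=\tau(\beta_1)^{-1}N_\sigma(u)x^{q_1}y=\beta_1^{-1}x^{q_1}y=\mathfrak xy$ by (3).
* $\mathfrak y$ commutes with $E$ as $\tau^{q_2}=1$, and with $y$ as $\tau\beta_2=\beta_2$. Since $\tilde\tau^{q_2}(x)=N_\tau(u)x$, we get $\mathfrak yx=\beta_2^{-1}N_\tau(u)\,xy^{q_2}$, while $x\mathfrak y=\sigma(\beta_2)^{-1}xy^{q_2}$. These are equal by (3).

Multiplication by a monomial acts on series term by term, so $\mathfrak x,\mathfrak y$ commute with all of $D$. Let $K=\kappa((\mathfrak x))((\mathfrak y))\subset D$ and $\hat E=EK=E((\mathfrak x))((\mathfrak y))$, a Galois extension of $K$ with group $G$ acting on coefficients.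

*Dimension.* As $\beta_1$ commutes with $x$ and $\beta_2$ with $y$, we have $x^{q_1l}=\beta_1^l\mathfrak x^l$ and $y^{q_2l}=\beta_2^l\mathfrak y^l$. Sorting exponents modulo $q_1$ gives $D_x=\bigoplus_{i<q_1}E((\mathfrak x))x^i$. Sorting modulo $q_2$ gives $D=\bigoplus_{j<q_2}D_x((\mathfrak y))y^j$. So
$$D=\bigoplus_{0\le i<q_1,\ 0\le j<q_2}\hat E\,x^iy^j,\qquad\dim_KD=m\cdot m=m^2 .$$

*Center.* If $\sum c_{ij}x^iy^j$ ($c_{ij}\in\hat E$) commutes with $E$, then $c_{ij}(\sigma^i\tau^j(e)-e)=0$ for all $e\in E$, so $c_{ij}=0$ for $(i,j)\ne(0,0)$ by faithfulness. Hence the centralizer of $\hat E$ is $\hat E$, and the center lies in $\hat E$. Conjugation by $x,y$ acts on $\hat E$ as $\sigma,\tau$ and fixes $\mathfrak x,\mathfrak y$, so the center is $\hat E^G=K$. Thus $D$ is a central division $K$-algebra of degree $m$.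

**Step 4: parts 1 and 3.** $[y,v_2]=\tau(v_2)/v_2$ and $[v_1,x]=v_1/\sigma(v_1)$, so part 1 is (2). For part 3, the order in $y$ is a homomorphism $D^\times\to\mathbb Z$, hence invariant under conjugation. It is $-1$ on $y^{-1}$ and $0$ on $cx$.

**Step 5: part 2, reduction to monomials.** Let $\mathrm{Mon}=\{ex^iy^j:e\in E^\times,\ i,j\in\mathbb Z\}$, a subgroup of $D^\times$. Send $f\in D^\times$ to its leading term $\mathrm{lt}(f)\in\mathrm{Mon}$: take the lowest $y$-term $f_jy^j$, then the lowest $x$-term of $f_j\in D_x$. This is a homomorphism. Indeed the lowest $y$-term of a product is $f_jy^jg_ly^l=f_j\tilde\tau^j(g_l)y^{j+l}$, lowest $x$-terms are multiplicative in $D_x$, and $\tilde\tau$ commutes with taking lowest $x$-terms because it maps $Ex^i$ to $Ex^i$. It is the identity on $\mathrm{Mon}$.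

Suppose $[b,a]=\varepsilon$ is a primitive $m$-th root of unity. Applying $\mathrm{lt}$, we may assume $a=e_1x^iy^j$ and $b=e_2x^ky^l$. Conjugation by $a,b$ acts on $E$ by $\varphi=\sigma^i\tau^j$ and $\psi=\sigma^k\tau^l$. Let $H=\langle\varphi,\psi\rangle\subset G$. We show that $H=G$ and that $H\neq G$.

**Step 6: $H=G$, by reduced norms.** Let $\hat F=\hat E^H$, so $[\hat F:K]=m/|H|$. Both $a$ and $b$ commute with $\hat F$, so they lie in $C_D(\hat F)$, which by the centralizer theorem is central simple over $\hat F$ of degree $m/[\hat F:K]=|H|$. Its reduced norm is $1$ on commutators and equals $\varepsilon^{|H|}$ on $\varepsilon\in\hat F$. So $\varepsilon^{|H|}=1$, hence $m\mid|H|$, and $H=G$.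

**Step 7: $H\ne G$, by $\theta$.** Let $I\subset E^\times$ be the subgroup generated by all $\gamma(e)/e$ ($\gamma\in G$, $e\in E^\times$). It is $G$-stable, so it is normal in $\mathrm{Mon}$. In $\mathrm{Mon}/I$ the image of $E^\times$ is central, because $xex^{-1}=\sigma(e)\equiv e$ and $yey^{-1}=\tau(e)\equiv e$. The remaining commutator $[y,x]=u$ is central too. So in $\mathrm{Mon}/I$ commutators are bimultiplicative, and
$$\varepsilon=[b,a]\equiv[x,y]^{kj}[y,x]^{li}=u^{\,li-kj}\pmod I .$$
Now $\theta(I)=0$ by invariance, $\theta(\varepsilon)=0$ and $\theta(u)=1$, so $p\mid li-kj$. Since $p\mid q_1$ and $p\mid q_2$, the rule $\sigma^i\tau^j\mapsto(i,j)$ defines a surjection $G\to(\mathbb Z/p)^2$. The images $(i,j)$ and $(k,l)$ of $\varphi$ and $\psi$ have determinant $il-jk\equiv0$, so they do not generate $(\mathbb Z/p)^2$. Hence $H\ne G$, contradicting Step 6. This proves Proposition 10. $\square$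

## 9. Scalar local monodromy: proof of Theorem 1

Here $m=n$ and $N=1$. The tuple is generic: $\det C_1=\eta^{-n}=1$, and $\eta^{-n'}\neq1$ for $1\le n'<n$. The defining equation is $\prod_{j=1}^g[A_j,B_j]=\eta$.

**Step 1: a point of order $n$.** This supplies the hypothesis of Proposition 9. Let $K_2=\mathbb C(X,Y)$ and $D_2=(X,Y)_{n,\eta}$, with generators satisfying $[\mathbf j,\mathbf i]=\eta$. For $k'\mid n$, $k'<n$, Lemma 6(a) gives $k'[D_2]=(X,Y)_{n/k',\eta^{k'}}$, which is nonzero already over $\mathbb C((X))((Y))$ by Lemma 7. So $D_2$ has order $n$, and by Lemma 7 it is a division algebra. Lemma 3 with $(a_1,b_1)=(\mathbf j,\mathbf i)$, $x_1=\eta^{-1}$ and all other entries $1$ shows $\mathcal R\ne\emptyset$, so $M\neq\emptyset$, and gives $P_2\in M(K_2)$ with $\mathcal A_{P_2}\cong D_2$.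

**Step 2: the bad point.** Take $D,K$ from Proposition 10 for $m=n$ and this $\eta$. As $g\ge2$, we may set $(a_1,b_1,a_2,b_2)=(y,v_2,v_1,x)$, $x_1=\eta^{-1}$ and the other entries $1$. The equation holds by Proposition 10(1), so Lemma 3 gives $P\in M(K)$ with $\mathcal A_P\cong D$.

**Step 3: contradiction.** If $M$ contained an open torus, Proposition 9 with $r=0$ would give $a,b\in D^\times$ with $[b,a]$ a primitive $n$-th root of unity, contradicting Proposition 10(2). $\blacksquare$

So the question has a negative answer, already for $n=4$, $g=2$.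

## 10. Solving the equation in $GL_N(D)$: proof of Theorem 2

For a general type the fiber algebra must be $\mathrm{Mat}_N(D)$, and we have to solve the equation there with prescribed $X_i$. Let $\mathbf C$ be generic, $m=\gcd(\mu^i_j)$, $N=n/m$, $\nu^i_j=\mu^i_j/m$, let $\lambda^i_j$ be the distinct eigenvalues of $C_i$, and put $\xi=\prod_{i,j}(\lambda^i_j)^{\nu^i_j}$.

**Which root of unity appears.** We have $\xi^m=\prod_i\det C_i=1$. For $1\le r<m$, choose $r\nu^i_j$ copies of each $\lambda^i_j$. This is $n'=rN<n$ eigenvalues from each $C_i$, with total product $\xi^r$, so $\xi^r\ne1$ by genericity. Hence $\eta:=\xi^{-1}$ is a primitive $m$-th root of unity.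

**Lemma 11.** Let $D$ be a central division algebra of degree $m$ over $K\supset\mathbb C$ and $c_1,d_1,c_2,d_2\in D^\times$ with $[c_1,d_1][c_2,d_2]=\eta$. Let $g\ge1$. If $g=1$, assume some $C_i$ is non-scalar and $c_1^{-1}$ is not conjugate to $cd_2$ for any $c\in\mathbb C^\times$. Then $\mathcal R\ne\emptyset$ and there is $P\in M(K)$ with $\mathcal A_P\cong\mathrm{Mat}_N(D)$.

*Proof.* Take $X_i\in GL_N(D)$ diagonal with $\lambda^i_j$ occurring $\nu^i_j$ times. After splitting $D$ each entry is repeated $m$ times, so $X_i$ lies in $C_i$. Let $Y=(X_1\cdots X_k)^{-1}=\mathrm{diag}(q_1,\dots,q_N)$, with $q_l\in\mathbb C^\times$ and $\prod q_l=\xi^{-1}=\eta$. By Lemma 3 it suffices to solve $\prod[A_j,B_j]=Y$ in $GL_N(D)$. Matrices act on column vectors $D^N$, with scalars on the right.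

**Case $g\ge2$.** One commutator produces $q_1,\dots,q_{N-1}$, the other corrects the last entry. Put $A_2=\mathrm{diag}(1,\dots,1,c_2)$, $B_2=\mathrm{diag}(1,\dots,1,d_2)$, and $A_j=B_j=1$ for $j\ge3$. Let $W$ be the matrix with $We_{l+1}=e_l$ for $l<N$ and $We_1=e_Nd_1$. Then
$$W\,\mathrm{diag}(t_1,\dots,t_N)\,W^{-1}=\mathrm{diag}(t_2,\dots,t_N,\,d_1t_1d_1^{-1}).$$
Indeed, for $l<N$ we have $W^{-1}e_l=e_{l+1}$, which is sent to $e_{l+1}t_{l+1}$ and then to $e_lt_{l+1}$. And $W^{-1}e_N=e_1d_1^{-1}$ is sent to $e_1t_1d_1^{-1}$ and then to $e_Nd_1t_1d_1^{-1}$. Let $A_1=\mathrm{diag}(s_1,\dots,s_N)$ with $s_N=c_1$ and $s_l=q_ls_{l+1}$, and $B_1=W$. Then $s_1=q_1\cdots q_{N-1}c_1$, and $[A_1,B_1]=A_1\cdot WA_1^{-1}W^{-1}$ has entries $s_ls_{l+1}^{-1}=q_l$ for $l<N$ and last entry $c_1d_1s_1^{-1}d_1^{-1}$: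
$$[A_1,B_1]=\mathrm{diag}\big(q_1,\dots,q_{N-1},\,(q_1\cdots q_{N-1})^{-1}[c_1,d_1]\big).$$
The last entry of $[A_1,B_1][A_2,B_2]$ is $(q_1\cdots q_{N-1})^{-1}[c_1,d_1][c_2,d_2]=(q_1\cdots q_{N-1})^{-1}\eta=q_N$. So the product is $Y$.

**Case $g=1$, Step 1: arranging $q_1\ne q_2$.** Some $C_i$ is non-scalar, so it has two distinct eigenvalues and $N\ge2$. We claim that the diagonal entries of the $X_i$ can be ordered so that $Y$ is not scalar. Suppose $Y=q\cdot1$ for some ordering. Let $C_i$ be non-scalar, with entries $\lambda\neq\lambda'$ of $X_i$ at positions $a,b$. Swapping these two entries replaces $q_a,q_b$ by $q\lambda/\lambda'$, $q\lambda'/\lambda$ and leaves the other $q_l=q$ unchanged. If $N\ge3$, the new $Y$ is not scalar, since $q\lambda/\lambda'\ne q$. If $N=2$, the new $Y$ is not scalar unless $\lambda^2=\lambda'^2$, i.e. $\lambda'=-\lambda$.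

So suppose $N=2$ and $\lambda'=-\lambda$; we contradict genericity. Now $n=2m$. From each $C_{i'}$ choose $m$ copies of the first diagonal entry of $X_{i'}$. This is allowed, as each eigenvalue has multiplicity at least $m$. Here $n'=m<n$, and the product of all chosen eigenvalues is $q_1^{-m}=q^{-m}$. Since $q^2=q_1q_2=\eta$ and $\eta^m=1$, we have $q^{-m}=\pm1$. In $C_i$, replace one of the $m$ chosen copies by one copy of the other eigenvalue, which is its negative. This is another allowed choice, with product $-q^{-m}$. One of the two products is $1$, a contradiction. This proves the claim. Reordering the basis of $D^N$ (the same permutation for all $X_i$), we may assume $q_1\ne q_2$.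

**Case $g=1$, Step 2: reformulation.** It suffices to find $B\in GL_N(D)$ with $YB$ similar to $B$: then $ABA^{-1}=YB$ for some $A$, that is, $[A,B]=Y$. Put
$$b=c_1^{-1},\quad a=d_2,\quad Q=q_3\cdots q_N,\quad b'=d_1bd_1^{-1},\quad a'=Q^{-1}c_2ac_2^{-1}$$
($Q=1$ if $N=2$). Then $[c_1,d_1]=b^{-1}b'$ and $[c_2,d_2]=Qa'a^{-1}$, so the hypothesis reads $b^{-1}b'\cdot Qa'a^{-1}=\eta$. As $\eta=q_1q_2Q$ and constants are central,
$$b'a'=Q^{-1}\eta\,ba=q_1q_2\,ba. \tag{4}$$
So $(a,b)$ and $(a',b')$ behave like the eigenvalues of a $2\times2$ matrix $Z_0$ and of $\mathrm{diag}(q_1,q_2)Z_0$. We construct this $Z_0$.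

**Case $g=1$, Step 3: the $2\times2$ block.** Set
$$\alpha_0=\frac{a'+b'-q_2(a+b)}{q_1-q_2},\quad\delta_0=a+b-\alpha_0,\quad\beta_0=\alpha_0\delta_0-ba,\quad Z_0=\begin{pmatrix}\alpha_0&\beta_0\\1&\delta_0\end{pmatrix}.$$
Let $Z=\begin{pmatrix}\alpha&\beta\\\gamma&\delta\end{pmatrix}$ be a matrix over $D$ with $\gamma\ne0$. Then $e_1$ and $Ze_1=e_1\alpha+e_2\gamma$ form a basis, and
$$Z^2e_1=e_1(\alpha^2+\beta\gamma)+e_2(\gamma\alpha+\delta\gamma)=Ze_1\cdot r+e_1\cdot s,\qquad r=\alpha+\gamma^{-1}\delta\gamma,\quad s=\beta\gamma-\alpha\gamma^{-1}\delta\gamma .$$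
Thus $Z$ is similar to $\begin{pmatrix}0&s\\1&r\end{pmatrix}$.

* For $Z_0$: $r=\alpha_0+\delta_0=a+b$ and $s=\beta_0-\alpha_0\delta_0=-ba$.
* For $\mathrm{diag}(q_1,q_2)Z_0$: $r=q_1\alpha_0+q_2\delta_0=(q_1-q_2)\alpha_0+q_2(a+b)=a'+b'$ and $s=q_1q_2(\beta_0-\alpha_0\delta_0)=-q_1q_2ba=-b'a'$ by (4).

On the other hand, for $U=\begin{pmatrix}a&1\\0&b\end{pmatrix}$ we have $Ue_2=e_1+e_2b$, so $e_2,Ue_2$ form a basis, and $U^2e_2=e_1(a+b)+e_2b^2=Ue_2\cdot(a+b)-e_2\cdot ba$. So $U$ is similar to $\begin{pmatrix}0&-ba\\1&a+b\end{pmatrix}$, hence to $Z_0$. In the same way $\mathrm{diag}(q_1,q_2)Z_0$ is similar to $\begin{pmatrix}a'&1\\0&b'\end{pmatrix}$.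

**Case $g=1$, Step 4: diagonalization.** If $a,b$ are not conjugate, the $K$-linear map $z\mapsto az-zb$ on $D$ is injective (from $az=zb$ with $z\ne0$ we would get $b=z^{-1}az$), hence bijective. So there is $z$ with $az+1=zb$, and then
$$\begin{pmatrix}a&1\\0&b\end{pmatrix}\begin{pmatrix}1&z\\0&1\end{pmatrix}=\begin{pmatrix}a&az+1\\0&b\end{pmatrix}=\begin{pmatrix}1&z\\0&1\end{pmatrix}\begin{pmatrix}a&0\\0&b\end{pmatrix},$$
so $U$ is similar to $\mathrm{diag}(a,b)$. The same applies to $a',b'$. By hypothesis $b=c_1^{-1}$ is conjugate neither to $a=d_2$ nor to $Q^{-1}a$. Since $b'$ is conjugate to $b$ and $a'$ to $Q^{-1}a$, neither $a,b$ nor $a',b'$ are conjugate. So, writing $\sim$ for similarity,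
$$Z_0\sim\mathrm{diag}(a,b),\qquad\mathrm{diag}(q_1,q_2)Z_0\sim\mathrm{diag}(a',b')\sim\mathrm{diag}(Q^{-1}a,b).$$
In particular $Z_0$ is invertible.

**Case $g=1$, Step 5: closing the chain.** The two diagonal forms differ by $a$ versus $Q^{-1}a$. The remaining $N-2$ entries absorb this. Let $s_N=Q^{-1}a$ and $s_{l-1}=q_ls_l$ for $N\ge l\ge4$, so that $q_3s_3=q_3\cdots q_NQ^{-1}a=a$ (there are no $s$'s if $N=2$, where $Q=1$). Put $B=\mathrm{diag}(Z_0,s_3,\dots,s_N)$. Then
$$B\sim\mathrm{diag}(a,b,s_3,\dots,s_N),\qquad YB\sim\mathrm{diag}(Q^{-1}a,b,q_3s_3,\dots,q_Ns_N).$$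
If $N\ge3$, the second list is $s_N,\,b,\,a,\,s_3,\dots,s_{N-1}$, a reordering of the first. If $N=2$, both lists are $a,b$. So $B\sim YB$. $\square$

**Proof of Theorem 2.** Let $D_2=(X,Y)_{m,\eta}$ over $\mathbb C(X,Y)$. As in Section 9, it is a division algebra of degree and order $m$, with $[\mathbf j,\mathbf i]=\eta$. Apply Lemma 11 to it with $(c_1,d_1,c_2,d_2)=(\mathbf j,\mathbf i,1,1)$. If $g=1$, the extra condition holds because $\mathbf j^{-1}$ is not central, so it is not conjugate to a constant. This gives $M\ne\emptyset$ and a point $P_2$ with $[\mathcal A_{P_2}]=[D_2]$ of order $m$.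

Next apply Lemma 11 to the algebra $D$ of Proposition 10, for this $m$ and $\eta$, with $(c_1,d_1,c_2,d_2)=(y,v_2,v_1,x)$. The product of commutators is $\eta$ by Proposition 10(1), and if $g=1$ the extra condition is Proposition 10(3). This gives $P\in M(K)$ with $\mathcal A_P\cong\mathrm{Mat}_N(D)$.

If $M\times\mathbb A^r$ contained an open torus, Proposition 9 would produce $a,b\in D^\times$ with $[b,a]$ a primitive $m$-th root of unity, contradicting Proposition 10(2). $\blacksquare$
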